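# Every tensor with finitely many singular tuples lies in their span

## 1. The theorem, and what its words mean

**Theorem 1.** Let $k\ge 2$, let $n_1,\dots,n_k\ge 1$ be integers, and let $V=\mathbb C^{n_1}\otimes\cdots\otimes\mathbb C^{n_k}$. For a generic $T\in V$ the scheme $Z_T$ of singular $k$-tuples of $T$ is finite and reduced. For every $T\in V$ with $Z_T$ finite, $T\in\langle Z_T\rangle$. In particular, for every format $(n_1,\dots,n_k)$, a generic tensor belongs to the linear span of its singular $k$-tuples.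

The last sentence was posed as a conjecture; the source of the problem is Luca Sodomaco, Ettore Teixeira Turatti, "The span of singular tuples of a tensor beyond the boundary format", arXiv:2206.08606 (2022). So the conjecture is true for every format. Now we unpack the statement.

**The bilinear form.** Each $\mathbb C^{n}$ carries the form $x\cdot y=\sum_j x_jy_j$. It is bilinear, not Hermitian, so there are nonzero *isotropic* vectors, $x\cdot x=0$; for instance $(1,\mathrm i)\in\mathbb C^2$. On $V$ we use
$$\langle M,T\rangle=\sum M_{i_1\dots i_k}T_{i_1\dots i_k},\qquad\text{so that}\qquad \langle M,x_1\otimes\cdots\otimes x_k\rangle=M(x_1,\dots,x_k).$$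
It is symmetric, nondegenerate, and invariant under $\prod_i O(n_i)$, where $O(n)$ is the complex orthogonal group. We freely read a tensor $M$ as the multilinear form $M(x_1,\dots,x_k)$.

**Singular tuples.** For vectors $x_j$, $j\neq i$, let $T(x_1,\dots,\cdot_i,\dots,x_k)\in\mathbb C^{n_i}$ be the contraction of $T$ with all $x_j$, $j\ne i$. A *singular $k$-tuple* of $T$ is a point $([x_1],\dots,[x_k])$ of $Y=\prod_i\mathbb P(\mathbb C^{n_i})$ such that for every $i$ there is $\lambda_i\in\mathbb C$ with
$$T(x_1,\dots,\cdot_i,\dots,x_k)=\lambda_i x_i. \tag{1}$$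
These are, essentially, the complex critical points of the distance from $T$ to the cone of tensors of rank at most one. The value $\lambda_i=0$ is allowed. Condition (1) says that the $2\times2$ minors of the $n_i\times 2$ matrix with columns $T(x_1,\dots,\cdot_i,\dots,x_k)$ and $x_i$ vanish; these equations, for all $i$, define $Z_T$ as a closed subscheme of $Y$.

**The span.** Let $\langle Z_T\rangle\subseteq V$ be the orthogonal complement of the space of all $M\in V$ whose multilinear form vanishes on the scheme $Z_T$. If $Z_T$ is finite and reduced, then $M$ vanishes on $Z_T$ if and only if $\langle M,x_1\otimes\cdots\otimes x_k\rangle=0$ at each of its points. Taking the orthogonal complement twice, we see that $\langle Z_T\rangle$ is then the ordinary linear span of the rank-one tensors $x_1\otimes\cdots\otimes x_k$. So to prove $T\in\langle Z_T\rangle$ is to prove: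

$$\text{if } M \text{ vanishes on } Z_T,\ \text{ then } \langle M,T\rangle=0. \tag{2}$$

**Example (why the scheme structure matters).** Let $u=(1,\mathrm i)^{\top}$, $N=uu^{\top}$, and let $T$ be the matrix $S=I+N\in\mathbb C^2\otimes\mathbb C^2$. Since $u\cdot u=0$, we have $N^2=0$ and $S^2=I+2N$. A singular pair $([x],[y])$ satisfies $Sy=\lambda x$ and $Sx=\mu y$ ($S$ is symmetric). As $S$ is invertible, $y$ is an eigenvector of $S^2$, so $2(u\cdot y)u$ is a multiple of $y$. Either $y\propto u$, or $u\cdot y=0$, which in $\mathbb C^2$ again means $y\propto u$. Then $x\propto Su=u$. So $Z_T$ is the single point $([u],[u])$, whose linear span is $\mathbb C N$, and $T=I+N\notin\mathbb CN$. Theorem 1 still says $T\in\langle Z_T\rangle$, for the scheme-theoretic span. We return to this example in Section 7, where we check by hand that $Z_T$ is a double point and that (2) holds.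

**Generic** means: outside some proper Zariski-closed subset of $V$.

## 2. Matrices, and a diagonal $2\times2\times4$ tensor

**Matrices.** Let $k=2$, let $T$ be an $a\times b$ matrix with $a\le b$, and suppose that $TT^{\top}$ has $a$ distinct nonzero eigenvalues $\sigma_1^2,\dots,\sigma_a^2$. Eigenvectors of the symmetric matrix $TT^{\top}$ for distinct eigenvalues are orthogonal. None is isotropic, for it would be orthogonal to a basis. So we may choose eigenvectors $x_1,\dots,x_a$ with $x_i\cdot x_j=\delta_{ij}$, and put $y_i=\sigma_i^{-1}T^{\top}x_i$.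

If $Ty=\lambda x$ and $T^{\top}x=\mu y$, then $T^{\top}x\neq0$ because $TT^{\top}$ is invertible. So $y\propto T^{\top}x$, and hence $TT^{\top}x\propto x$. Therefore $x\propto x_i$ and $y\propto y_i$ for some $i$. Conversely $Ty_i=\sigma_i^{-1}TT^{\top}x_i=\sigma_ix_i$. Thus the singular pairs are exactly the $([x_i],[y_i])$, and since $\sum_ix_ix_i^{\top}=I$,
$$T=\sum_i x_ix_i^{\top}T=\sum_i\sigma_i\,x_i\otimes y_i .$$
For matrices the theorem is the singular value decomposition. Notice the move we made: the second vector was *eliminated*, by $y\propto T^{\top}x$, and what remained was a problem about the quadratic form $x^{\top}TT^{\top}x$.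

**A $2\times2\times4$ tensor.** Index the basis of $\mathbb C^4$ by pairs $ij$ with $i,j\in\{1,2\}$, with coordinates $z_{11},z_{12},z_{21},z_{22}$, and let
$$T(x,y,z)=\alpha x_1y_1z_{11}+\beta x_1y_2z_{12}+\gamma x_2y_1z_{21}+\delta x_2y_2z_{22},$$
with $\alpha,\beta,\gamma,\delta$ nonzero and $\alpha^2\ne\beta^2$, $\alpha^2\neq\gamma^2$, $\beta^2\ne\delta^2$, $\gamma^2\neq\delta^2$. Condition (1) for $z$ is $F\propto z$ with
$$F(x,y)=(\alpha x_1y_1,\ \beta x_1y_2,\ \gamma x_2y_1,\ \delta x_2y_2).$$
This is never zero for $x,y\ne0$, so $z\propto F(x,y)$. Substituting $z=F$, the other two contractions become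
$$\bigl(x_1(\alpha^2y_1^2+\beta^2y_2^2),\ x_2(\gamma^2y_1^2+\delta^2y_2^2)\bigr)\quad\text{and}\quad \bigl(y_1(\alpha^2x_1^2+\gamma^2x_2^2),\ y_2(\beta^2x_1^2+\delta^2x_2^2)\bigr),$$
and they must be proportional to $x$ and $y$. So $Z_T$ is given by
$$x_1x_2\bigl[(\gamma^2-\alpha^2)y_1^2+(\delta^2-\beta^2)y_2^2\bigr]=0,\qquad y_1y_2\bigl[(\beta^2-\alpha^2)x_1^2+(\delta^2-\gamma^2)x_2^2\bigr]=0 .$$
If $x_1x_2=0$, the second bracket is nonzero, so $y_1y_2=0$. This gives the four tensors $e_i\otimes e_j\otimes e_{ij}$ up to scalars. If $x_1x_2\ne0$, the first bracket vanishes, so $y_1y_2\neq0$, so the second bracket vanishes too. This gives four more points $x=(p,\varepsilon q)$, $y=(r,\eta s)$ with $\varepsilon,\eta=\pm1$ and fixed nonzero $p,q,r,s$. Altogether there are eight points. $T$ is visibly in the span of the first four.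

*Dimension of the span.* The coefficient of the rank-one tensor $x\otimes y\otimes F(x,y)$ at $e_i\otimes e_j\otimes e_{i'j'}$ is, up to the constant $\alpha,\beta,\gamma$ or $\delta$ belonging to $i'j'$, equal to $x_ix_{i'}y_jy_{j'}$. So for the second group it is $D_0+\varepsilon D_1+\eta D_2+\varepsilon\eta D_3$. Here $D_0$ is supported where $i=i',j=j'$, $D_1$ where only the $i$'s differ, $D_2$ where only the $j$'s differ, and $D_3$ where both differ. The four sign choices span the same space as $D_0,\dots,D_3$. Since $D_0$ lies in the span of the first four points, the total span has dimension $4+3=7$, and the space of multilinear forms vanishing at the eight points has dimension $16-7=9$. Keep the number 9 in mind.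

## 3. Singular tuples as zeros of a section

To treat ordinary tensors and the quadratic forms that appear after elimination at the same time, we allow symmetric powers. Let $d=(d_1,\dots,d_k)$ with all $d_i\ge1$; in this section and the next two, $k=1$ is allowed. Put $N_i=n_i-1$, $Y=\prod_i\mathbb P^{N_i}$, and
$$V_d=\bigotimes_i\mathrm{Sym}^{d_i}\mathbb C^{n_i},$$
with the bilinear form induced from tensors. We identify $f\in V_d$ with the multihomogeneous polynomial $f(x)=\langle f,x_1^{d_1}\otimes\cdots\otimes x_k^{d_k}\rangle$, so $V_d=H^0(Y,\mathcal O(d))$.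

*The form on monomials.* In one group of variables, $x^\alpha$ of degree $d$ corresponds to $\frac{\alpha!}{d!}\sum_w e_w$, the sum over the $d!/\alpha!$ distinct words $w$ with content $\alpha$. Hence distinct monomials are orthogonal, and $\langle x^\alpha,x^\alpha\rangle=(\alpha!/d!)^2\cdot d!/\alpha!=\alpha!/d!$. For several groups, $\langle x^\alpha,x^\alpha\rangle=\prod_i\alpha_i!/d_i!\ne0$. For example, in $\mathrm{Sym}^2\mathbb C^2$ we have $\langle x^2,x^2\rangle=1$ and $\langle xy,xy\rangle=\tfrac12$.

*The bundle.* Let $Q_i=\mathbb C^{n_i}\otimes\mathcal O/\mathcal O(-1)$, pulled back from the $i$-th factor. Its fibre at $x$ is $\mathbb C^{n_i}/\langle x_i\rangle$ and its rank is $N_i$. By the Euler sequence $Q_i^*=\Omega^1(1)$, and so $\Lambda^jQ_i^*=\Omega^j(j)$. Set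
$$E_d=\bigoplus_i Q_i\otimes\mathcal O(d_1,\dots,d_i-1,\dots,d_k),\qquad s_f=\bigl(d_i^{-1}\partial_if \bmod x_i\bigr)_i\in H^0(Y,E_d),$$
where $\partial_i$ is the gradient in $x_i$. Let $Z_f$ be the zero scheme of $s_f$, and
$$\langle Z_f\rangle=H^0(\mathcal I_{Z_f}(d))^{\perp}\subseteq V_d .$$
Note that $\operatorname{rk}E_d=\sum_iN_i=\dim Y$. For $d=(1,\dots,1)$ and $f=T$ we have $\partial_iT=T(x_1,\dots,\cdot_i,\dots,x_k)$, and this is the $Z_T$ of Section 1. Indeed, on the chart $x_{i,1}=1$ the class of a vector $v$ modulo $x_i$ has coordinates $v_j-v_1x_{i,j}$, $j\ge2$, and these generate the same ideal as the minors $v_jx_{i,l}-v_lx_{i,j}=(v_j-v_1x_{i,j})x_{i,l}-(v_l-v_1x_{i,l})x_{i,j}$. If $Z_f$ is finite and reduced, $\langle Z_f\rangle$ is the span of the points $x_1^{d_1}\otimes\cdots\otimes x_k^{d_k}$, $x\in Z_f$, by the argument of Section 1.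

**Example.** For $k=1$, $d=2$, $f(x)=x^{\top}Bx$ with $B$ symmetric, $s_f=Bx\bmod x$, so $Z_f$ is the scheme of eigenvectors of $B$.

*Infinitesimal rotations.* Let $\mathfrak{so}=\bigoplus_i\mathfrak{so}(n_i)$ (skew matrices) act on $V_d$ by
$$(A_i\cdot f)(x)=\tfrac{d}{dt}\big|_{0}f(\dots,e^{tA_i}x_i,\dots)=A_ix_i\cdot\partial_if .$$
For $R_i\in O(n_i)$ the form satisfies $\langle f\circ R,h\circ R\rangle=\langle f,h\rangle$. Differentiating along $e^{tA_i}$ gives $\langle A_i\cdot f,h\rangle+\langle f,A_i\cdot h\rangle=0$. With $h=f$ and symmetry, for all $A\in\mathfrak{so}$,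
$$\langle A\cdot f,f\rangle=0. \tag{3}$$

## 4. For generic $f$ the scheme $Z_f$ is finite and reduced

**Lemma 2.** For generic $f\in V_d$, $Z_f$ is finite and reduced.

If $V_d\to E_{d,x}$, $f\mapsto s_f(x)$, were surjective for every $x$, this would be the standard Bertini-type argument. Isotropic coordinates spoil surjectivity, so we compute the rank and stratify.

*Proof.* **Step 1 (find all possible gradients at a point).** Fix $x\in Y$ with chosen representatives $x_i$. We claim that the image of $f\mapsto(d_i^{-1}\partial_if(x))_i\in\bigoplus_i\mathbb C^{n_i}$ is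
$$C=\{(v_i)_i:\ v_i\cdot x_i\ \text{is independent of } i\}.$$
The image is in $C$ because of Euler's relation $x_i\cdot d_i^{-1}\partial_if=f$. Conversely let $v_i\cdot x_i=c$ for all $i$. Choose $\xi_i$ with $\xi_i\cdot x_i=1$ and put $w_i=v_i-c\,\xi_i$, so $w_i\cdot x_i=0$. Take
$$f(X)=c\prod_l(\xi_l\cdot X_l)^{d_l}+\sum_id_i\,(w_i\cdot X_i)(\xi_i\cdot X_i)^{d_i-1}\prod_{l\ne i}(\xi_l\cdot X_l)^{d_l}.$$
At $X=x$, the gradient in $X_j$ of the first term is $c\,d_j\xi_j$. The $i=j$ term of the sum contributes $d_jw_j$, since differentiating the other factors leaves a factor $w_j\cdot x_j=0$. The terms $i\ne j$ contribute $0$, since they keep the factor $w_i\cdot x_i=0$. So $d_j^{-1}\partial_jf(x)=c\,\xi_j+w_j=v_j$.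

**Step 2 (compute the rank of $V_d\to E_{d,x}$).** The map $(v_i)\mapsto(v_i\cdot x_i)_i\in\mathbb C^k$ is onto, so $\dim C=\sum n_i-k+1=\dim Y+1$. The kernel of $C\to\bigoplus\mathbb C^{n_i}/\langle x_i\rangle$ consists of the $(c_ix_i)_i$ for which $c_i\,(x_i\cdot x_i)$ is independent of $i$. Let $J$ be the set of $i$ with $x_i\cdot x_i=0$ and $a=|J|$. If $a=0$, the common value determines all $c_i$, and the kernel has dimension $1$. If $a\ge1$, the common value is $0$, so $c_i=0$ for $i\notin J$ while $c_i$ is free for $i\in J$; the kernel has dimension $a$. Hence $V_d\to E_{d,x}$ is surjective if $a=0$ and has rank $\dim Y+1-a$ if $a\ge1$.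

**Step 3 (generic $f$ has no zero with an isotropic coordinate).** For $J\ne\emptyset$ let $Y_J$ be the stratum of points whose isotropic coordinates are exactly those in $J$. It is empty or of dimension $\dim Y-a$, since each condition $x_i\cdot x_i=0$ cuts a quadric in its own factor (empty if $N_i=0$). The incidence $\{(x,f):x\in Y_J,\ s_f(x)=0\}$ has dimension at most
$$(\dim Y-a)+\dim V_d-(\dim Y+1-a)=\dim V_d-1 .$$
Its image in $V_d$ is not dense. There are finitely many $J$, so a generic $f$ has no zero of $s_f$ in any $Y_J$, $J\neq\emptyset$.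

**Step 4 (generic smoothness on the rest).** Over the open set $Y_\emptyset$ the evaluation map is surjective, so $\{(x,f):x\in Y_\emptyset,\ s_f(x)=0\}$ is a vector bundle of rank $\dim V_d-\dim Y$ over $Y_\emptyset$. It is smooth of dimension $\dim V_d$. Its scheme-theoretic fibre over $f$ is $Z_f\cap Y_\emptyset$, which is $Z_f$ for generic $f$ by Step 3. By generic smoothness this fibre is, for generic $f$, empty or smooth of dimension $0$. As $Z_f$ is closed in the projective variety $Y$, it is finite and reduced. $\square$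

This proves the first claim of Theorem 1.

## 5. The forms vanishing on $Z_f$ are the rotations of $f$

One supply of forms vanishing on $Z_f$ is free. At a point of $Z_f$, $\partial_if$ is proportional to $x_i$, and $A_ix_i\cdot x_i=0$ for skew $A_i$, so $A_i\cdot f=A_ix_i\cdot\partial_if$ vanishes there. By (3) these forms are orthogonal to $f$. So (2) would follow if there were no others. We now show that there are no others in a large range. Three textbook facts are used.

*Bott's formula* (Bott 1957; Okonek–Schneider–Spindler, *Vector bundles on complex projective spaces*, Ch. I §1.1). For $0\le p\le N$, $H^q(\mathbb P^N,\Omega^p(t))\neq0$ only if (a) $q=0$ and $t>p$; or (b) $q=p$ and $t=0$; or (c) $q=N$ and $t<p-N$.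

*Künneth.* The cohomology $H^q$ of an external tensor product on $Y$ is the direct sum, over $q=\sum q_i$, of the tensor products of the $H^{q_i}$ of the factors.

*Koszul.* If a section $s$ of a vector bundle $E$ of rank $r$ on a smooth variety has a zero scheme $Z$ of codimension $r$, or empty, then $0\to\Lambda^rE^*\to\cdots\to\Lambda^2E^*\to E^*\to\mathcal I_Z\to0$, with maps given by contraction with $s$, is exact.

**Lemma 3.** Assume that for each $i$ either $d_i\ge2$ or $N_i\le\sum_{l\ne i}N_l$. Then $H^q(Y,\Lambda^jE_d^*(d))=0$ for all $j\ge2$ and $q<j$.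

*Proof.* **Step 1 (split into pieces that Bott's formula sees).** We have $E_d^*=\bigoplus_iQ_i^*\otimes\mathcal O(-d+\epsilon_i)$, where $\epsilon_i$ is the $i$-th unit vector. Hence $\Lambda^jE_d^*(d)$ is the direct sum, over $j_1+\dots+j_k=j$ with $0\le j_i\le N_i$, of
$$\Bigl(\bigotimes_i\Lambda^{j_i}Q_i^*\Bigr)\otimes\mathcal O\Bigl(\sum_ij_i(-d+\epsilon_i)+d\Bigr).$$
The twist in the $i$-th factor is $j_i-d_i(j-1)$, and $\Lambda^{j_i}Q_i^*=\Omega^{j_i}(j_i)$. So the summand is the external product of the
$$\Omega^{j_i}(t_i),\qquad t_i=2j_i-d_i(j-1). \tag{4}$$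

**Step 2 (a nonzero $H^q$ forces $q\ge j$).** Suppose the summand has $H^q\ne0$. By Künneth, $q=\sum q_i$ with $H^{q_i}(\mathbb P^{N_i},\Omega^{j_i}(t_i))\ne0$ for each $i$. If $q_i\ge j_i$ for all $i$, then $q\ge j$ and we are done. Otherwise $q_i<j_i\le N_i$ for some $i$. This excludes (b) and (c), so (a) holds: $t_i>j_i$, that is, $j_i>d_i(j-1)$. If $d_i\ge2$, then $d_i(j-1)\ge2j-2\ge j\ge j_i$, a contradiction. So $d_i=1$ and $j_i>j-1$, hence $j_i=j$ and $j_l=0$ for $l\neq i$. For these $l$, $t_l=-d_l(j-1)<0$ and the factor is $\mathcal O(t_l)$, so only (c) is possible and $q_l=N_l$. Using the hypothesis for $i$ (as $d_i=1$),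
$$q\ge\sum_{l\neq i}N_l\ge N_i\ge j_i=j.\qquad\square$$

**Proposition 4.** Under the hypothesis of Lemma 3, let $f\in V_d$ with $Z_f$ finite. Then $\mathfrak{so}\to H^0(\mathcal I_{Z_f}(d))$, $A\mapsto A\cdot f$, is an isomorphism. In particular $H^0(\mathcal I_{Z_f}(d))=\mathfrak{so}\cdot f$ has dimension $\sum_i\binom{n_i}2$.

*Proof.* If $\dim Y=0$, then $E_d=0$, $Z_f=Y$, $\mathcal I_{Z_f}=0$ and $\mathfrak{so}=0$. Let $r=\dim Y\ge1$.

**Step 1 (pass from $\mathcal I_{Z_f}$ to $E_d^*$).** The Koszul complex of $s_f$ is exact, because $\operatorname{rk}E_d=r=\dim Y$ and $Z_f$ is finite. Twist it by $\mathcal O(d)$. Let $K_j$ be the image of $\Lambda^jE_d^*(d)\to\Lambda^{j-1}E_d^*(d)$, so $K_1=\mathcal I_{Z_f}(d)$, $K_{r+1}=0$, and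
$$0\to K_{j+1}\to\Lambda^jE_d^*(d)\to K_j\to0\qquad(1\le j\le r).$$
We claim that $H^{j-1}(K_j)=H^{j-2}(K_j)=0$ for $2\le j\le r+1$. For $j=r+1$ this is clear. For $2\le j\le r$, the sequence
$$H^q(\Lambda^jE_d^*(d))\to H^q(K_j)\to H^{q+1}(K_{j+1})$$
is exact. For $q=j-1$ and $q=j-2$ its left term vanishes by Lemma 3, since $q<j$. Its right term is $H^{j}(K_{j+1})$ or $H^{j-1}(K_{j+1})$, and these vanish by descending induction. For $j=2$ we get $H^1(K_2)=H^0(K_2)=0$, so
$$H^0(E_d^*(d))\to H^0(\mathcal I_{Z_f}(d))\quad\text{is an isomorphism.}$$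

**Step 2 (identify the left side with $\mathfrak{so}$).** We have $E_d^*(d)=\bigoplus_iQ_i^*(1)$, each summand pulled back from the $i$-th factor, so by Künneth $H^0$ is computed on $\mathbb P^{N_i}$. From $0\to Q^*(1)\to(\mathbb C^n)^*\otimes\mathcal O(1)\to\mathcal O(2)\to0$, an element of $H^0(Q_i^*(1))$ is a linear map $x_i\mapsto A_ix_i$ with $x_i\cdot A_ix_i\equiv0$, that is, a skew matrix $A_i$.

**Step 3 (identify the map).** The map is contraction with $s_f$: it sends $A_i$ to $A_ix_i\cdot d_i^{-1}\partial_if=d_i^{-1}A_i\cdot f$. The nonzero scalars $d_i^{-1}$, one per summand, do not affect being an isomorphism. Finally $\dim\mathfrak{so}(n)=\binom n2$. $\square$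

**First half of Theorem 1: the case $N_i\le\sum_{l\ne i}N_l$ for all $i$.** Let $Z_T$ be finite. By Proposition 4 with $d=(1,\dots,1)$, $\langle Z_T\rangle=(\mathfrak{so}\cdot T)^\perp$, and $T$ lies in it by (3). $\square$

## 6. Format $(2,2,4)$: a form that vanishes on $Z_T$ and is not a rotation

What remains is the case where one factor is large, $N_i>\sum_{l\ne i}N_l$. The smallest number to watch is the 9 from Section 2. For format $(2,2,4)$, $\dim\mathfrak{so}=1+1+6=8$, while the forms vanishing at the eight singular triples of the diagonal tensor form a space of dimension 9. So $\mathfrak{so}\cdot T$ cannot be everything.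

An explicit missing form, in the order $z_{11},z_{12},z_{21},z_{22}$, is $M(x,y,z)=F_M(x,y)\cdot z$ with
$$F_M=\Bigl(\frac{x_2y_2}{\alpha},\ -\frac{x_2y_1}{\beta},\ -\frac{x_1y_2}{\gamma},\ \frac{x_1y_1}{\delta}\Bigr),\qquad F_M\cdot F=x_1x_2y_1y_2\,(1-1-1+1)=0 .$$
At every singular triple $z\propto F(x,y)$, so $M$ vanishes there. It is not in $\mathfrak{so}\cdot T$. To see this, look at the coefficients of $x_2y_2z_{11}$ and $x_1y_1z_{22}$ in $A\cdot T$. Rotating $x$ or $y$ alone changes only one of the two indices of a monomial $x_iy_jz_{ij}$, so it does not reach these monomials. The part $B\in\mathfrak{so}(4)$ gives $F\cdot Bz$, with coefficients $\delta B_{22,11}$ and $\alpha B_{11,22}=-\alpha B_{22,11}$. Divided by $\delta$ and $\alpha$ respectively, they are opposite. For $M$ the same quotients are $\frac1{\alpha\delta}$ and $\frac1{\alpha\delta}$, nonzero and equal.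

In Lemma 3 the failure is visible at $j=3$, $j_3=3$, $j_1=j_2=0$. By (4) the summand is $\mathcal O(-2)\boxtimes\mathcal O(-2)\boxtimes\Omega^3(4)$ with $\Omega^3_{\mathbb P^3}(4)=\mathcal O$. Its $H^2$ is $H^1(\mathcal O(-2))\otimes H^1(\mathcal O(-2))\otimes H^0(\mathcal O)=\mathbb C$, and $2<3$. The last line of the proof of Lemma 3 is the one that breaks: $q=\sum_{l\neq 3}N_l=2$ is less than $j=N_3=3$.

Injectivity can fail as well. For a non-isotropic $T\in\mathbb C^1\otimes\mathbb C^3$, the stabilizer of $T$ in $\mathfrak{so}(3)$ is the nonzero algebra of rotations about $T$.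

Still, $\langle M,T\rangle=0$ for the $M$ above, since $M$ and $T$ have no monomial in common. So (2) may hold, but the reason must be found elsewhere. The example points to it: $M$ is killed by the pairing $F_M\cdot F$, and this pairing is what is left of $M$ once $z$ has been eliminated.

## 7. Eliminating the large factor

Let $d=(1,\dots,1)$, $k\ge2$, $m=k-1$, $Y'=\prod_{i<k}\mathbb P^{N_i}$, $D=\dim Y'=\sum_{i<k}N_i$. For $T\in V$ put
$$F_T(x)=T(x_1,\dots,x_m,\cdot)\in\mathbb C^{n_k},\qquad g=g_T=F_T\cdot F_T\in S:=\bigotimes_{i<k}\mathrm{Sym}^2\mathbb C^{n_i}.$$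
Thus $F_T$ is a vector of $n_k$ multilinear forms, the *slices* of $T$, and $g$ is the sum of their squares. For a matrix $T$ we have $F_T(x)=T^{\top}x$ and $g=x^{\top}TT^{\top}x$. For the $2\times 2\times 4$ tensor of Section 2, $F_T=F$ and $g=\alpha^2x_1^2y_1^2+\beta^2x_1^2y_2^2+\gamma^2x_2^2y_1^2+\delta^2x_2^2y_2^2$.

**Lemma 5.**

(i) If $F_T$ has no zero on $Y'$, then $\Gamma=\{(x,[F_T(x)])\}\cong Y'$ contains $Z_T$, and $Z_T\subset\Gamma$ corresponds to $Z_g\subset Y'$ as schemes. For $M\in V$, the form $M(x_1,\dots,x_k)$ restricted to $\Gamma$ corresponds to $F_M\cdot F_T\in H^0(Y',\mathcal O(2,\dots,2))$. Hence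
$$M\in H^0(\mathcal I_{Z_T}(1,\dots,1))\iff F_M\cdot F_T\in H^0(\mathcal I_{Z_g}(2,\dots,2)). \tag{5}$$

(ii) If $N_k>D$ and $Z_T$ is finite, then $F_T$ has no zero on $Y'$.

(iii) If $N_k\ge D$ and $T$ is generic, then $F_T$ has no zero on $Y'$.

*Proof of (i).* **Step 1 (the last component of $s_T$ cuts out $\Gamma$, as a scheme).** The $Q_k$-component of $s_T$ is $F_T(x)\bmod x_k$. Locally on $Y'$, complete the nowhere-zero vector $F_T$ to a frame with $F_T=e_1$, and use the corresponding homogeneous coordinates on $\mathbb P^{N_k}$. Where $x_{k,1}=1$, the bundle $Q_k$ has frame $e_2,\dots,e_{n_k}$ and $e_1\equiv-\sum_{j\ge2}x_{k,j}e_j$, so the zero scheme is $\{x_{k,2}=\dots=x_{k,n_k}=0\}$. Where $x_{k,j}=1$ for some $j\ge2$, the class of $e_1$ is a member of the frame $(e_l)_{l\ne j}$ and has no zero. So the zero scheme is exactly $\Gamma$.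

**Step 2 (what restriction to $\Gamma$ means).** On $\Gamma\cong Y'$ the tautological line in $\mathbb C^{n_k}$ is spanned by $F_T$, whose entries have degree $(1,\dots,1)$. So $\mathcal O(0,\dots,0,1)|_\Gamma=\mathcal O_{Y'}(1,\dots,1)$, and restricting a form to $\Gamma$ means substituting $x_k=F_T(x)$.

**Step 3 (the other components of $s_T$ become $s_g$).** For $i<k$ the $i$-th component of $s_T$ restricts to $T(x_1,\dots,\cdot_i,\dots,x_m,F_T(x))\bmod x_i$. By the product rule, $\partial_ig=2\,T(x_1,\dots,\cdot_i,\dots,x_m,F_T(x))$. So it is $\frac12\partial_ig\bmod x_i$, which is the $i$-th component of $s_g$, since $g$ has degree $2$ in $x_i$. Together with Step 1, $Z_T=Z_g$ under $\Gamma\cong Y'$.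

**Step 4 (linear forms).** Likewise $M(x_1,\dots,x_m,F_T(x))=F_M(x)\cdot F_T(x)$. As $Z_T\subset\Gamma$, the restriction of $M$ to $Z_T$ factors through $\Gamma$, and (5) follows.

*Proof of (ii).* Suppose $F_T(x)=0$ for some $x\in Y'$. Then the $k$-th condition in (1) holds for every $x_k$, with $\lambda_k=0$. So $(x,[x_k])\in Z_T$ as soon as $T(x_1,\dots,\cdot_i,\dots,x_m,x_k)\in\mathbb Cx_i$ for all $i<k$. For fixed $x$ these are at most $\sum_{i<k}N_i=D$ linear conditions on $x_k\in\mathbb C^{n_k}$. The solution space has dimension at least $n_k-D\ge2$, so $Z_T$ contains a line, contrary to finiteness.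

*Proof of (iii).* For fixed $x$ the linear map $T\mapsto F_T(x)$ is onto $\mathbb C^{n_k}$. So $\{(x,T):F_T(x)=0\}\subset Y'\times V$ has dimension $D+\dim V-n_k<\dim V$, and its image in $V$ is not dense. $\square$

**The gain.** The form $g$ lives on $Y'$ with all degrees equal to $2$. The hypothesis of Lemma 3 is then automatic: there is no exceptional range for $Z_g$, whatever the $n_i$.

**The double point of Section 1.** For $T=S=I+N$ we have $F_T(x)=Sx$, nowhere zero, and $g=x^{\top}S^2x=x\cdot x+2(u\cdot x)^2$. The section $s_g=x+2(u\cdot x)u\bmod x$ is $2(u\cdot x)u\bmod x$. Its vanishing is $(u\cdot x)\det(x\,|\,u)=0$, and $\det(x\,|\,u)=\mathrm i x_1-x_2=\mathrm i(u\cdot x)$, so $Z_g=\{(u\cdot x)^2=0\}$ is a double point. By (5), $M$ vanishes on $Z_T$ if and only if $x^{\top}MSx=c\,(u\cdot x)^2$ for some $c\in\mathbb{C}$, that is, the symmetric part of $MS$ is $cN$. Taking traces, $\langle M,T\rangle=\operatorname{tr}(M^{\top}S)=\operatorname{tr}(MS)=c\operatorname{tr}N=c\,u\cdot u=0$. The pairing $\langle M,T\rangle$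 was read off from the quadratic form $F_M\cdot F_T$ by a trace. The trace is orthogonally invariant, and that is what we now use in general.

## 8. Recovering $\langle M,T\rangle$ by Laplacians: the end of the proof of Theorem 1

Let $\Delta_i=\sum_p\partial^2/\partial x_{i,p}^2$ for $i<k$, and
$$\tau:S\to\mathbb C,\qquad\tau(h)=2^{-m}\Delta_1\cdots\Delta_mh .$$
For $m=1$ and $h=x^{\top}Bx$ with $B$ symmetric, $\tau(h)=\operatorname{tr}B$.

**Lemma 6.** (i) $\tau(A_i\cdot h)=0$ for all $h\in S$, $i<k$, $A_i\in\mathfrak{so}(n_i)$. (ii) $\tau(F_M\cdot F_T)=\langle M,T\rangle$ for all $M,T\in V$.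

*Proof.* (i) The Laplacian commutes with orthogonal substitutions. Differentiating along $e^{tA_i}$, $\Delta_i$ commutes with $A_i$, so $\Delta_i(A_i\cdot h)=A_i\cdot(\Delta_ih)$. This is $0$ because $\Delta_ih$ has degree $0$ in $x_i$. The other $\Delta_l$ are operators in other variables and commute with everything here. So $\tau(A_i\cdot h)=0$.

(ii) Write $I,J$ for multi-indices in the first $m$ factors and $a$ for an index in the last. Then
$$F_M\cdot F_T=\sum_a\sum_{I,J}M_{I,a}T_{J,a}\prod_{i<k}x_{i,I_i}x_{i,J_i},\qquad \tfrac12\Delta_i(x_{i,p}x_{i,q})=\delta_{pq}.$$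
So $\tau(F_M\cdot F_T)=\sum_a\sum_IM_{I,a}T_{I,a}=\langle M,T\rangle$. $\square$

**Second half of Theorem 1: the case where some $N_i>\sum_{l\ne i}N_l$.** Let $Z_T$ be finite. After permuting the factors, $i=k$, so $N_k>D$.

**Step 1 (eliminate).** By Lemma 5(ii), $F_T$ is nowhere zero; by Lemma 5(i), $Z_g\cong Z_T$ is finite. Let $M$ vanish on $Z_T$. By (5), $L:=F_M\cdot F_T\in H^0(\mathcal I_{Z_g}(2,\dots,2))$.

**Step 2 (identify $L$).** Apply Proposition 4 to $g$ on $Y'$ with all degrees $2$; its hypothesis is automatic. We get $L=\sum_{i<k}A_i\cdot g$ with $A_i\in\mathfrak{so}(n_i)$.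

**Step 3 (apply $\tau$).** By Lemma 6(i), $\tau(L)=0$; by Lemma 6(ii), $\tau(L)=\langle M,T\rangle$. So $\langle M,T\rangle=0$. As $M$ was arbitrary, (2) holds, that is, $T\in\langle Z_T\rangle$. $\square$

Every format falls into one of the two cases, so $T\in\langle Z_T\rangle$ whenever $Z_T$ is finite. For generic $T$, $Z_T$ is finite and reduced by Lemma 2, and $\langle Z_T\rangle$ is the span of the rank-one tensors of the singular $k$-tuples. Theorem 1 is proved. Only finiteness of $Z_T$ was used for the membership; if $Z_T$ is finite but non-reduced, the span is the scheme-theoretic one, as in the example of Section 1.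

## 9. The exact span and its dimension

For $T\in V$ let $\lambda_T:V\to S$, $\lambda_T(M)=F_M\cdot F_T$, and let $\rho(n_1,\dots,n_{k-1};n_k)$ be the rank of $\lambda_T$ for generic $T$. Since $g_{T+\varepsilon M}=g_T+2\varepsilon F_M\cdot F_T+\varepsilon^2g_M$, $2\lambda_T$ is the differential at $T$ of $T\mapsto g_T$. The dimension of the closure of the image of a polynomial map over $\mathbb C$ is the generic rank of its differential. So $\rho$ is the dimension of the closure of the set of sums of $n_k$ squares of multilinear forms in $S$.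

**Theorem 7.** Let $T\in V$ be generic.

1. If $N_i\le\sum_{l\neq i}N_l$ for all $i$, then $\langle Z_T\rangle=(\mathfrak{so}\cdot T)^\perp$ and $\dim\langle Z_T\rangle=\prod n_i-\sum_{i\le k}\binom{n_i}2$. (This case is due to Draisma–Ottaviani–Tocino, *Best rank-k approximations for tensors: generalizing Eckart–Young*.)
2. If $N_k\ge D=\sum_{i<k}N_i$, then $\langle Z_T\rangle^\perp=\{M\in V:\ F_M\cdot F_T\in\bigoplus_{i<k}\mathfrak{so}(n_i)\cdot g_T\}$ and
$$\dim\langle Z_T\rangle=\rho(n_1,\dots,n_{k-1};n_k)-\sum_{i<k}\binom{n_i}2 .$$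

*Proof.* Part 1 is Lemma 2 and Proposition 4. For part 2, $Z_T$ is finite by Lemma 2 and $F_T$ is nowhere zero by Lemma 5(iii). So (5) holds, $Z_{g_T}\cong Z_T$ is finite, and Proposition 4 for $g_T$ turns (5) into the stated description.

For the dimension, write $P=\bigoplus_{i<k}\mathfrak{so}(n_i)\cdot g_T$, so that $\langle Z_T\rangle^\perp=\lambda_T^{-1}(P)$. By the product rule $A_i\cdot g_T=2F_{A_i\cdot T}\cdot F_T$ for $i<k$, so $P\subseteq\operatorname{im}\lambda_T$. By the injectivity in Proposition 4, $\dim P=\sum_{i<k}\binom{n_i}2$. Hence $\dim\langle Z_T\rangle^\perp=\dim\ker\lambda_T+\sum_{i<k}\binom{n_i}2$, and subtracting from $\dim V$ gives the claim. $\square$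

When $N_k=D$ both parts apply. For $(2,2,3)$, part 1 gives $12-(1+1+3)=7$, so by part 2 $\rho=9=\dim S$.

## 10. Where the dimension stops growing

**Corollary 8.** Fix $n_1,\dots,n_{k-1}$ and let $T$ be generic. For $n_k\ge D+1$, $\dim\langle Z_T\rangle$ is non-decreasing in $n_k$. Let $n_*\ge D+1$ be the least $n_k\ge D+1$ for which sums of $n_k$ squares of multilinear forms are dense in $S$. Then $\dim\langle Z_T\rangle$ equals its maximal value
$$\prod_{i<k}\binom{n_i+1}2-\sum_{i<k}\binom{n_i}2$$
exactly for those $n_k\ge D+1$ with $n_k\ge n_*$. Moreover $D+1\le n_*\le\prod_{i<k}n_i$, and $n_*=D+1$ (the boundary format) if and only if $D-\max_{i<k}N_i\le1$, i.e. if and only if, up to factors with $n_i=1$, $(n_1,\dots,n_{k-1})$ is empty, $(a)$, or $(2,b)$ up to order.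

*Proof.* Write $\mathcal O(t)$ for $\mathcal O(t,\dots,t)$ on $Y'$, $A_s=H^0(Y',\mathcal O(s))$, and $T_1,\dots,T_{n_k}\in A_1$ for the components of $F_T$. So $S=A_2$ and $\operatorname{im}\lambda_T=\sum_aT_aA_1$.

**Step 1 (monotonicity and the maximal value).** The first $n_k$ slices of a generic tensor with $n_k+1$ slices form a generic tensor with $n_k$ slices, and adding a slice enlarges $\sum_aT_aA_1$. So $\rho$ is non-decreasing in $n_k$, and by Theorem 7(2) so is $\dim\langle Z_T\rangle$ for $n_k\ge D+1$. Density of sums of $n_k$ squares is equivalent to $\rho=\dim S=\prod_{i<k}\binom{n_i+1}2$; once this holds it persists. This gives the statement on the maximal value, provided that $n_*$ exists.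

**Step 2 (bounds on $n_*$).** If $n_k\ge\prod_{i<k}n_i$, the slices of a generic $T$ span $A_1$, and $A_1A_1=A_2$, so $\rho=\dim S$. Also $\prod_{i<k}n_i=\prod(1+N_i)\ge1+\sum N_i=D+1$. Hence $n_*$ exists and $D+1\le n_*\le\prod_{i<k}n_i$.

**Step 3 (reformulate $n_*=D+1$).** Let $n_k=D+1$ and let $T$ be generic, so that $F_T$ is nowhere zero by Lemma 5(iii). Put $B_s=A_s/\sum_aT_aA_{s-1}$. Then $n_*=D+1$ if and only if $B_2=0$. If $D=0$, then all $A_s=\mathbb C$ with $T_1\ne0$, so $B_2=0$, in agreement with the claim. Let $D\ge1$.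

**Step 4 (compute $B_s$ by a Koszul complex).** The Koszul complex of the nowhere-zero section $(T_1,\dots,T_{D+1})$ of $\mathcal O(1)^{D+1}$ is exact. Twisted by $\mathcal O(s)$ it reads $0\to C_{D+1}\to\cdots\to C_1\to C_0\to0$ with $C_j=\mathcal O(s-j)\otimes\Lambda^j\mathbb C^{D+1}$. By Künneth, $\mathcal O(t)$ has only $H^0$ if $t\ge0$, and only $H^D$ if $t<0$. In the latter case
$$H^D(\mathcal O(t))\neq0\iff t<-N_i\ \text{for all } i<k\qquad(t<0). \tag{6}$$
In particular $H^q(C_j)=0$ for $0<q<D$. Let $L_j$ be the image of $C_j\to C_{j-1}$, so $L_1=C_0$, $L_{D+1}=C_{D+1}$, and $0\to L_{j+1}\to C_j\to L_j\to0$ for $1\le j\le D$. The sequence for $j=1$ gives $B_s=\operatorname{coker}(H^0(C_1)\to H^0(C_0))=\ker(H^1(L_2)\to H^1(C_1))$. If $D=1$, then $L_2=C_2$ and we stop here. If $D\ge2$, then $H^1(C_1)=0$, so $B_s=H^1(L_2)$. For $2\le j\le D-1$ the vanishing of $H^{j-1}(C_j)$ and $H^j(C_j)$ gives $H^{j-1}(L_j)\cong H^j(L_{j+1})$. Finally, $H^{D-1}(C_D)=0$ gives $H^{D-1}(L_D)=\ker(H^D(L_{D+1})\to H^D(C_D))$. In all cases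
$$B_s\cong\ker\bigl(H^D(\mathcal O(s-D-1))\to H^D(\mathcal O(s-D))^{D+1}\bigr). \tag{7}$$

**Step 5 (decide).** Let $N=\max_{i<k}N_i\ge1$ and $e=D-N$.

Suppose $e\le1$. By (7), $B_2$ embeds in $H^D(\mathcal O(1-D))$, and $1-D\ge-N$. If $1-D<0$, this group vanishes by (6). If $1-D=0$, it is $H^D(\mathcal O)=0$, since $D\ge1$. So $B_2=0$.

Suppose $e\ge2$. Take $s=e$ in (7): $s-D-1=-N-1$ and $s-D=-N<0$. By (6), $H^D(\mathcal O(-N-1))\ne0$ and $H^D(\mathcal O(-N))=0$, so $B_e\ne0$. If $B_2$ were $0$, then $A_e=A_{e-2}A_2\subseteq A_{e-2}\sum_aT_aA_1\subseteq\sum_aT_aA_{e-1}$ would give $B_e=0$, a contradiction. So $B_2\neq0$.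

**Step 6 (list the formats).** $D-\max N_i\le1$ says that, after removing one largest $N_i$, the remaining ones sum to $0$ or $1$: all are $0$, or exactly one is $1$ and the others are $0$. This is the stated list. $\square$

**Two checks.** For $(2,2,n)$ we get $n_*=3$ and $\dim\langle Z_T\rangle=9-2=7$ for all $n\ge3$, in agreement with Section 2 for $n=4$. For $(n_1,n_2,n_3)=(2,2,2)$ we have $D=3$, $N=1$, $e=2$, so $n_*>4$. At $n_4=4$, (7) gives $B_2\cong H^3(\mathcal O(-2))=\mathbb C$, since $H^3(\mathcal O(-1))=0$; so $\rho=27-1=26$ and $\dim\langle Z_T\rangle=26-3=23$. Theorem 7(1) gives the same number, $32-(1+1+1+6)=23$. For a fifth generic slice $T_5$, $T_5A_1\not\subseteq\sum_{a\le4}T_aA_1$. Otherwise $A_1A_1=A_2$ would lie in that sum, which has codimension $1$. So $\rho=27$, $n_*=5$, and the dimension is $24$ from $n_4=5$ on.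

## 11. Partially symmetric tensors: the range of Proposition 4, and a failure

**Theorem 9.** Let $f\in V_d=\bigotimes_{i=1}^k\mathrm{Sym}^{d_i}\mathbb C^{n_i}$.

1. If for each $i$ either $d_i\ge2$ or $N_i\le\sum_{l\ne i}N_l$, and $Z_f$ is finite (true for generic $f$), then $\langle Z_f\rangle=(\mathfrak{so}\cdot f)^\perp\ni f$.
2. The analogue of the conjecture is false for general partially symmetric tensors. Suppose $d_k=1$, some $l<k$ has $d_l\ge2$, $n_l\ge2$, and $n_k\ge\dim W$, where $W=\bigotimes_{i<k}\mathrm{Sym}^{d_i}\mathbb C^{n_i}$. Then a generic $f$ satisfies $f\notin\langle Z_f\rangle$. The smallest example is $\mathrm{Sym}^2\mathbb C^2\otimes\mathbb C^3$.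

**The smallest example by hand.** Let $f=x^2z_1+c\,xy\,z_2+y^2z_3$ with $c\neq0$, $c^2\ne2$. The condition on $z$ is $z\propto(x^2,cxy,y^2)$, which is never zero. With this $z$, half the gradient in $(x,y)$ is $\frac12(2x^3+c^2xy^2,\ c^2x^2y+2y^3)$. It is proportional to $(x,y)$ if and only if $(c^2-2)\,xy(x^2-y^2)=0$. So $Z_f$ consists of four points:
$$[1:0],\ z=(1,0,0);\qquad[0:1],\ z=(0,0,1);\qquad[1:1],\ z=(1,c,1);\qquad[1:-1],\ z=(1,-c,1).$$
Let $M=x^2z_3-\frac1c\,xy\,z_2$. It vanishes at the four points: its values are $0$, $0$, $1-\frac1c\cdot c=0$, and $1-\bigl(-\frac1c\bigr)(-c)=0$. But $\langle M,f\rangle=\langle-\frac1cxy,\,c\,xy\rangle=-\langle xy,xy\rangle=-\frac12\neq0$. So $f$ is not in the span of its four points.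

*Proof of Theorem 9.* Part 1 is Proposition 4, Lemma 2 and (3).

For part 2, write $f=\sum_af_a(x_1,\dots,x_{k-1})\,x_{k,a}$ with $f_a\in W$.

**Step 1 (every syzygy of the $f_a$ vanishes on $Z_f$).** For generic $f$, $Z_f$ is finite and reduced by Lemma 2. As $n_k\ge\dim W$, the $f_a$ span $W$, so they have no common zero. As $d_k=1$, the $k$-th component of $s_f$ is $(f_a(x))_a\bmod x_k$, so each point of $Z_f$ has $x_k\propto(f_a(x))_a$. Hence if $M=(M_a)\in W\otimes\mathbb C^{n_k}$ satisfies $\sum_aM_af_a=0$ as a polynomial, then $M$ vanishes at each point of $Z_f$, and $M\in\langle Z_f\rangle^\perp$.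

**Step 2 (a syzygy that pairs nontrivially with $f$).** Write $\delta=d_l$, $x=x_{l,1}$, $y=x_{l,2}$, $w=\prod_{i\ne l,\,i<k}x_{i,1}^{d_i}$, and
$$\kappa=wx^{\delta}\otimes wx^{\delta-2}y^2-wx^{\delta-1}y\otimes wx^{\delta-1}y\in W\otimes W .$$
Multiplication $W\otimes W\to\bigotimes_{i<k}\mathrm{Sym}^{2d_i}\mathbb C^{n_i}$ kills $\kappa$. The bilinear form $W\otimes W\to\mathbb C$ sends it to $0-\frac{(\delta-1)!\,1!}{\delta!}=-\frac1\delta$, by the formulas of Section 3. As the $f_a$ span $W$, we may write $\kappa=\sum_aM_a\otimes f_a$. Then $\sum_aM_af_a=0$, so $M\in\langle Z_f\rangle^\perp$ by Step 1, while $\langle M,f\rangle=\sum_a\langle M_a,f_a\rangle=-\frac1\delta\ne0$. Hence $f\notin\langle Z_f\rangle$.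

**Step 3 (the smallest format).** The hypotheses force $\dim W\ge\dim\mathrm{Sym}^{d_l}\mathbb C^{n_l}\ge3$ and $n_k\ge3$, so $\dim V_d\ge9$. Equality holds only for $\mathrm{Sym}^2\mathbb C^2\otimes\mathbb C^3$, up to one-dimensional factors. $\square$

The element $\kappa$ also shows where multilinearity enters the proof of Theorem 1. Lemma 6(ii) says that the product $F_M\cdot F_T$ determines $\langle M,T\rangle$. In the formats of Theorem 9(2), the product $\sum_aM_af_a$ can be zero while $\langle M,f\rangle$ is not, so no functional of the product can play the role of $\tau$.
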